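\title{A Boij--S\"oderberg decomposition for differential modules with finite length homology}

\begin{abstract}
Let $S$ be a standard graded polynomial ring over a field. We prove that the Betti vector of a graded differential $S$-module of degree $a\le 0$ with nonzero homology of finite length is a positive rational combination of Betti vectors of folds of pure resolutions whose degree sequences form a chain. The proof unrolls the differential module into a long complex, caps the two ends so that the homology has finite length, decomposes the Betti table of this complex into pure tables, folds, and passes to the limit. The argument applies to minimal free differential modules of every degree $a\in\mathbb Z$. It describes all linear inequalities that their generator numbers satisfy and, for $a\le 0$, gives sharp lower bounds for the number and the spread of the generator degrees.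
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is a field, $S=\Bbbk[x_1,\ldots,x_n]$ is the standard graded polynomial ring, and $\mathfrak m=(x_1,\ldots,x_n)$. For a graded module $M$ we write $M(c)_j=M_{c+j}$, so $S(-j)$ is free on one generator of degree $j$.

\subsection{Differential modules and their Betti vectors}
A complex of graded modules carries two gradings, a homological one and an internal one. A differential module keeps only the second. Let $a\in\mathbb Z$. A \emph{graded differential $S$-module of degree $a$} is a finitely generated graded $S$-module $D$ with a homogeneous $S$-linear endomorphism $\partial\colon D\to D$ of degree $a$ such that $\partial^2=0$. With the degree-$0$ homomorphisms that commute with $\partial$, these form a category $\operatorname{DM}(S,a)$. The homology $H(D)=\ker\partial/\operatorname{im}\partial$ is a graded $S$-module, and a morphism is a \emph{quasi-isomorphism} if it induces an isomorphism on homology.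

We call $F\in\operatorname{DM}(S,a)$ \emph{minimal free} if $F$ is a graded free module and $\partial(F)\subseteq\mathfrak mF$. Its \emph{generator vector} is
\[
\beta(F)=(\beta_e)_{e\in\mathbb Z},\qquad \beta_e=\dim_\Bbbk(F\otimes_S\Bbbk)_e ,
\]
so $\beta_e$ is the number of generators of degree $e$ in a homogeneous basis. Let $a\le0$. The following fact is part of the setting of the problem, and we take it as given: every $D\in\operatorname{DM}(S,a)$ has a \emph{minimal free resolution}, that is, a quasi-isomorphism $F\to D$ with $F$ minimal free, and $F$ is unique up to isomorphism. The \emph{Betti vector} of $D$ is $\beta^{\mathrm{DM}}(D)=\beta(F)$. If $D$ is itself minimal free, the identity is a minimal free resolution and $\beta^{\mathrm{DM}}(D)=\beta(D)$. For minimal free modules we therefore use ``Betti vector'' and ``generator vector'' interchangeably, for every $a\in\mathbb Z$.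

\subsection{Folds and pure resolutions}
Complexes give differential modules. Let $C$ be a bounded complex of finitely generated graded free modules with differentials $C_i\to C_{i-1}$ of degree $0$. Its \emph{fold} in $\operatorname{DM}(S,a)$ is $\bigoplus_i C_i(ia)$, with the sum of the differentials of $C$ as differential. An element of degree $e$ in $C_i(ia)$ has degree $e+ia$ in $C_i$; its image has degree $e+ia$ in $C_{i-1}$, hence degree $e+a$ in $C_{i-1}((i-1)a)$. So the differential of the fold has degree $a$. A generator of $C_i$ of degree $j$ becomes a generator of degree $j-ia$.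

If $M$ is a finitely generated graded module, regarded as a differential module with $\partial=0$, the augmentation maps the fold of the minimal free resolution of $M$ quasi-isomorphically onto $M$. Hence $\beta^{\mathrm{DM}}(M)$ arises from the graded Betti numbers $\beta_{i,j}(M)$ by adding up all entries with the same value of $j-ia$. The Betti vector is thus what remains of a Betti table when the homological position is forgotten.

Let $d_0<d_1<\dots<d_n$ be integers. A \emph{pure resolution with degree sequence} $d=(d_0,\ldots,d_n)$ is a minimal graded free resolution
\[
0\to S(-d_n)^{\beta_n}\to\cdots\to S(-d_1)^{\beta_1}\to S(-d_0)^{\beta_0}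
\]
of a nonzero graded module of finite length. Degree sequences are ordered componentwise, $d\le d'$ if $d_i\le d_i'$ for all $i$, and a totally ordered set of degree sequences is a \emph{chain}. A \emph{positive rational combination} is a finite nonempty sum with positive rational coefficients.

The Betti table of a nonzero module of finite length is a positive rational combination of Betti tables of pure resolutions whose degree sequences form a chain; this is the case $N=n$ of Theorem~\ref{thm:complexes} below. Folding is linear on Betti numbers, so Betti vectors of modules of finite length decompose along chains into Betti vectors of folded pure resolutions. One may guess that the same building blocks suffice for all differential modules with finite length homology. The two smallest cases support the guess.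

For $n=0$ a minimal free $F$ has $\partial=0$, a pure resolution is $S(-d_0)^{\beta_0}$, and any set of degree sequences $(d_0)$ is a chain. So there is nothing to prove, and \emph{we assume $n\ge1$ from now on}.

For $n=1$ let $F\neq0$ be minimal free with $H(F)$ of finite length, and put $Z=\ker\partial$. The quotient $F/Z$ embeds in $F$ by $\partial$, so it is torsion-free and hence graded free, and $F=Z\oplus F'$. The map $\partial\colon F'(-a)\to Z$ is injective, has cokernel $H(F)$, and has image in $\mathfrak mF\cap Z=\mathfrak mZ$. Thus $F$ is the fold of the minimal free resolution of $H(F)$. A graded $\Bbbk[x_1]$-module of finite length is a direct sum of modules $S(-d_0)/(x_1^{d_1-d_0})$, so $\beta(F)$ is a sum of Betti vectors of folded pure resolutions $S(-d_1)\to S(-d_0)$. To obtain a chain, sort the values $d_0$ and the values $d_1$ separately and pair them in order. The new pairs are degree sequences: the $i$ pairs with the smallest values of $d_1$ supply $i$ values of $d_0$ that lie below the $i$-th smallest $d_1$.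

For $n\ge2$ this reduction to modules is not available. A minimal free differential module comes without a homological grading, and Section~\ref{sec:example} contains one, of degree $2$, that is not the fold of any complex of free modules.

\subsection{Results}
The following statement was posed as a conjecture in \cite{Banks}. We prove it over every field.

\begin{theorem}\label{thm:main}
Let $a\le0$ and let $D\in\operatorname{DM}(S,a)$ have nonzero homology of finite length. Then $\beta^{\mathrm{DM}}(D)$ is a positive rational combination of Betti vectors of folds in $\operatorname{DM}(S,a)$ of pure resolutions with finite length homology whose degree sequences form a chain.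
\end{theorem}

The proof works with the minimal free resolution of $D$ and does not use the sign of $a$. It gives the following.

\begin{theorem}\label{thm:free}
Let $a\in\mathbb Z$ be arbitrary; all folds are taken in $\operatorname{DM}(S,a)$.
\begin{enumerate}
\item[(i)] Let $F\ne0$ be a minimal free differential module of degree $a$ with $H(F)$ of finite length. Then $\beta(F)$ is a positive rational combination of Betti vectors of folds of pure resolutions whose degree sequences form a chain.
\item[(ii)] Conversely, every positive rational combination of Betti vectors of folds of pure resolutions has a positive integer multiple that equals $\beta(F)$ for some $F$ as in \textup{(i)} with $H(F)\neq0$. Hence, for a function $\varphi\colon\mathbb Z\to\mathbb Q$, the inequality $\sum_e\varphi(e)\beta_e\ge0$ holds for the generator vectors of all $F$ as in \textup{(i)} if and only if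
\[
\sum_{l=0}^n\varphi(d_l-la)\prod_{l'\ne l}|d_l-d_{l'}|^{-1}\ge0\qquad\text{for all integers } d_0<\dots<d_n .
\]
\item[(iii)] Let $a\le0$ and let $F$ be as in \textup{(i)}. Then $F$ has generators in at least $n+1$ distinct degrees, and the largest and the smallest generator degree differ by at least $n(1-a)$. Both bounds are sharp. If there are exactly $n+1$ generator degrees $e_0<\dots<e_n$, then $e_{l+1}-e_l\ge1-a$ for all $l$, and there is a constant $c>0$ with
\[
\beta_{e_l}=c\prod_{l'\ne l}\bigl|(e_l-e_{l'})+(l-l')a\bigr|^{-1}\qquad(0\le l\le n).
\]
\item[(iv)] For $n=1$ and every $a\le0$, the decompositions along chains in Theorem~\ref{thm:main} are in general not unique.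
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from part (i): if $F\to D$ is the minimal free resolution, then $H(F)\cong H(D)$ is nonzero of finite length, so $F\ne0$, and $\beta^{\mathrm{DM}}(D)=\beta(F)$.

\subsection{The method}
We restore a homological grading by brute force. The sequence $F\to F\to\cdots\to F$ of $N$ suitably twisted copies of $F$ is a complex whose homology has finite length everywhere except at the two ends. We repair the ends by attaching two caps whose size does not depend on $N$. Betti tables of minimal complexes with finite length homology decompose into homologically shifted pure tables (Theorem~\ref{thm:complexes}), and folding erases the shifts. After folding and dividing by $N$, the caps contribute $O(1/N)$, and all vectors lie in one finitely generated, hence closed, cone. So $\beta(F)$ lies in that cone. A second application of Theorem~\ref{thm:complexes}, now to a resolution of a module, rearranges the combination along a chain.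

Section~\ref{sec:tables} sets up tables and states Theorem~\ref{thm:complexes}. Section~\ref{sec:example} carries out the method by hand for a module of rank $2$. Sections~\ref{sec:unroll} and~\ref{sec:rest} prove Theorem~\ref{thm:free} from Theorem~\ref{thm:complexes}, which is proved in Sections~\ref{sec:ineq} and~\ref{sec:paths}. Apart from textbook facts, which we recall where they are used, the only result taken from the literature is the existence of pure resolutions (Theorem~\ref{thm:ES}).

\section{Tables, pure tables and folding}\label{sec:tables}

A \emph{cell} is a pair $(i,j)\in\mathbb Z^2$, with \emph{position} $i$ and \emph{degree} $j$. A \emph{table} is a finitely supported real array $\beta=(\beta_{i,j})$ indexed by cells. All complexes below are bounded complexes of finitely generated graded free $S$-modules with differentials of degree $0$, unless stated otherwise. Such a complex $C$ is \emph{minimal} if its differential maps $C$ into $\mathfrak mC$, and then its table is $\beta_{i,j}(C)=\dim_\Bbbk(C_i\otimes_S\Bbbk)_j$.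

Finite length homology imposes $n$ linear equations on the table.

\begin{lemma}\label{lem:HK}
If $C$ is a minimal complex with homology of finite length, then $\beta=\beta(C)$ satisfies
\begin{equation}\label{eq:HK}
\sum_{i,j}(-1)^i\beta_{i,j}\,g(j)=0\qquad\text{for every polynomial $g$ of degree $<n$.}
\end{equation}
If $\Gamma$ is a finite set of cells in which at least $n$ distinct degrees occur, then the tables supported on $\Gamma$ that satisfy \eqref{eq:HK} form a vector space of dimension $\#\Gamma-n$.
\end{lemma}

\begin{proof}
The Hilbert series of $S(-j)$ is $t^j/(1-t)^n$. In each degree, $C$ is a bounded complex of finite-dimensional vector spaces, which has the same Euler characteristic as its homology. Hence $P(t)/(1-t)^n$, with $P(t)=\sum_{i,j}(-1)^i\beta_{i,j}t^j$, is the alternating sum of the Hilbert series of the modules $H_i(C)$, and this is a Laurent polynomial. So $P$ vanishes to order at least $n$ at $t=1$, that is, $P^{(r)}(1)/r!=\sum_{i,j}(-1)^i\beta_{i,j}\binom jr=0$ for $0\le r<n$. The polynomials $\binom jr$ in $j$, for $0\le r<n$, span the polynomials of degree $<n$. This proves \eqref{eq:HK}.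

The equation attached to $g$ is trivial on tables supported on $\Gamma$ only if $g$ vanishes at every degree that occurs in $\Gamma$. A nonzero polynomial of degree $<n$ has fewer than $n$ zeros, so the $n$-dimensional space of polynomials $g$ gives $n$ independent equations.
\end{proof}

A \emph{shifted degree sequence} is a tuple $w=(k;w_k,\ldots,w_{k+n})$ of integers with $w_k<\dots<w_{k+n}$. We write $k(w)=k$, we call $k,\ldots,k+n$ the positions of $w$ and $(i,w_i)$ its cells. The \emph{pure table} $\pi_w$ has the entry
\[
\pi_w(i,w_i)=\prod_{k\le l\le k+n,\ l\ne i}|w_l-w_i|^{-1}>0
\]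
at the cell $(i,w_i)$ for $k\le i\le k+n$, and zeros elsewhere.

\begin{lemma}\label{lem:pure}
Every $\pi_w$ satisfies \eqref{eq:HK}. The table of a pure resolution with degree sequence $d$ is a positive rational multiple of $\pi_{(0;d)}$.
\end{lemma}

\begin{proof}
The product $\prod_{l\ne i}(w_i-w_l)$ has $k+n-i$ negative factors. So the sum in \eqref{eq:HK} equals $(-1)^{k+n}\sum_i g(w_i)/\prod_{l\ne i}(w_i-w_l)$. The last sum is the coefficient of $t^n$ in the Lagrange polynomial of degree $\le n$ that interpolates $g$ at the $n+1$ points $w_i$. This polynomial is $g$ itself, so the coefficient is $0$. By Lemma~\ref{lem:HK}, the solutions of \eqref{eq:HK} supported on the $n+1$ cells of $(0;d)$ form a line, which is spanned by $\pi_{(0;d)}$. The table of a pure resolution lies on this line, is nonzero, and has nonnegative integer entries.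
\end{proof}

\begin{theorem}[Eisenbud--Schreyer \cite{ES}]\label{thm:ES}
For every field $\Bbbk$ and all integers $d_0<\dots<d_n$ there is a nonzero graded $S$-module of finite length with a pure resolution of degree sequence $d=(d_0,\ldots,d_n)$.
\end{theorem}

Placing a pure resolution with degree sequence $(w_k,\ldots,w_{k+n})$ in positions $k,\ldots,k+n$, we see that \emph{every $\pi_w$ is a positive rational multiple of the table of a minimal complex with finite length homology.}

Fix $a\in\mathbb Z$. On tables, folding is the linear map $\Phi$ to finitely supported vectors given by $\Phi(\beta)_e=\sum_i\beta_{i,\,e+ia}$; it moves the entry at the cell $(i,j)$ to degree $j-ia$. For a degree sequence $d$ put $\bar\pi_d=\Phi(\pi_{(0;d)})$, so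
\begin{equation}\label{eq:pibar}
(\bar\pi_d)_e=\sum_{l\,:\,d_l-la=e}\ \prod_{l'\ne l}|d_l-d_{l'}|^{-1}.
\end{equation}

\begin{lemma}\label{lem:fold}
\begin{enumerate}
\item[(a)] The fold of a minimal complex $C$ is minimal free, has generator vector $\Phi(\beta(C))$, and has homology $\bigoplus_iH_i(C)(ia)$.
\item[(b)] For every degree sequence $d$, the vector $\bar\pi_d$ is a positive rational multiple of the Betti vector of the fold of any pure resolution with degree sequence $d$, and such resolutions exist.
\item[(c)] If $w=(k;w_k,\ldots,w_{k+n})$, then $\Phi(\pi_w)=\bar\pi_d$ with $d_l=w_{k+l}-ka$.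
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off from the definition of the fold. Part (b) follows from (a), Lemma~\ref{lem:pure} and Theorem~\ref{thm:ES}. For (c), the sequences $(w_{k+l})_l$ and $(d_l)_l$ have the same differences, so the entries of $\pi_w$ and $\pi_{(0;d)}$ agree, and they are sent to the same degrees because $w_{k+l}-(k+l)a=d_l-la$.
\end{proof}

Part (c) is the reason why complexes are as good as resolutions for our purpose: a homological shift by $k$ is traded for a translation of the degree sequence by $-ka$. The next theorem is the finite length case of a theorem of Eisenbud and Erman \cite{EE}. We give a full proof in Sections~\ref{sec:ineq} and~\ref{sec:paths}, so their theorem is not used.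

\begin{theorem}\label{thm:complexes}
Let $N\ge n$ and let $C\ne0$ be a minimal complex in positions $0,\ldots,N$ with homology of finite length. Then $\beta(C)$ is a nonnegative rational combination of pure tables $\pi_w$ with $0\le k(w)\le N-n$. If $N=n$, the sequences $w=(0;d)$ with nonzero coefficient can be chosen so that the degree sequences $d$ form a chain.
\end{theorem}

Renumbering the positions shifts $\beta(C)$ and all $\pi_w$ in the same way. So the table of every nonzero minimal complex with finite length homology, in any positions, is a nonnegative rational combination of pure tables $\pi_w$ with $k(w)\in\mathbb Z$.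

\section{A differential module of rank two}\label{sec:example}

Let $S=\Bbbk[x,y]$ and $F=Se_1\oplus Se_2$ with $e_1,e_2$ of degree $0$. Put $v=xe_1+ye_2$ and define
\[
\partial e_1=yv,\qquad \partial e_2=-xv,\qquad\text{that is,}\qquad \partial=\begin{pmatrix}xy&-x^2\\ y^2&-xy\end{pmatrix}.
\]
This map has degree $a=2$. It is the composite of $\lambda=(y,-x)\colon F\to S$ with $1\mapsto v$, and $\lambda(v)=0$, so $\partial^2=0$. We have $\ker\partial=\ker\lambda=Sv$ and $\operatorname{im}\partial=\mathfrak mv$, so $H(F)\cong\Bbbk(-1)$ has finite length. The degree $a=2$ is outside the range of Theorem~\ref{thm:main} but inside that of Theorem~\ref{thm:free}(i), and the method does not see the sign of $a$.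

The module $F$ is not isomorphic to a fold. The fold of a complex of total rank $2$ with nonzero differential has homology $S/(f)$ up to twist, for some $f\neq 0$, and this is zero or of infinite length.

Take $N\ge2$ copies of $F$ and cap the left end with the kernel $Sv\cong S(-1)$ and the right end with $\lambda$:
\[
C^N\colon\quad 0\to S(-2N+1)\xrightarrow{\,v\,}S(-2N+2)^2\xrightarrow{\,\partial\,}\cdots\xrightarrow{\,\partial\,}S(-2)^2\xrightarrow{\,\partial\,}S^2\xrightarrow{\,\lambda\,}S(1)\to0 ,
\]
with $S(-2i)^2$ in position $i$ for $0\le i\le N-1$, and the caps in positions $N$ and $-1$. This complex is minimal. Its homology vanishes in positions $N$ and $N-1$ and is a twist of $\Bbbk$ in each of the positions $N-2,\ldots,0,-1$. Its table has the entry $1$ at the cells $(-1,-1)$ and $(N,2N-1)$ and the entry $2$ at the cells $(i,2i)$, $0\le i\le N-1$. The pure tables supported on these cells have the entries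
\[
6\,\pi_{(-1;\,-1,0,2)}=(2,3,1),\qquad 8\,\pi_{(k;\,2k,2k+2,2k+4)}=(1,2,1),\qquad 6\,\pi_{(N-2;\,2N-4,2N-2,2N-1)}=(1,3,2),
\]
listed by increasing position. Subtract one half of the first from $\beta(C^N)$. What remains in positions $0,1,2,\ldots$ is $\frac12,\frac32,2,\ldots$. Subtracting one half of $(1,2,1)$ in positions $0,1,2$ reproduces the same pattern one step further on. After $N-2$ such steps, $\frac12,\frac32,1$ remains in positions $N-2,N-1,N$, which is one half of $(1,3,2)$. Therefore
\[
\beta(C^N)=3\,\pi_{(-1;\,-1,0,2)}+4\sum_{k=0}^{N-3}\pi_{(k;\,2k,2k+2,2k+4)}+3\,\pi_{(N-2;\,2N-4,2N-2,2N-1)} .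
\]
Now fold with $a=2$. By Lemma~\ref{lem:fold}(c), the $N-2$ middle terms all fold to $4\bar\pi_{(0,2,4)}$, and the outer terms fold to $3\bar\pi_{(1,2,4)}$ and $3\bar\pi_{(0,2,3)}$, which do not depend on $N$. The left side folds to $N\beta(F)$ plus one generator in degree $1$ and one in degree $-1$. Dividing by $N$ and letting $N\to\infty$ gives
\[
\beta(F)=4\,\bar\pi_{(0,2,4)} .
\]
Indeed, the Koszul complex $0\to S(-4)\to S(-2)^2\to S$ on $x^2,y^2$ is a pure resolution whose fold has four generators in degree $0$, and $\beta(F)$ is one half of its Betti vector.

The complex $C^2$ also gives an instance of Theorem~\ref{thm:main}. Fold it in $\operatorname{DM}(S,a)$ for any $a\le0$. The result has $1,2,2,1$ generators in the degrees $a-1,\ 0,\ 2-a,\ 3-2a$, and its Betti vector is $3\bar\pi_{(a-1,\,a,\,a+2)}+3\bar\pi_{(0,2,3)}$, with $(a-1,a,a+2)\le(0,2,3)$.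

\section{Unrolling a differential module}\label{sec:unroll}

In this section we prove Theorem~\ref{thm:free}(i), assuming Theorem~\ref{thm:complexes}. Let $a\in\mathbb Z$, and let $F\ne0$ be minimal free of degree $a$ with $H(F)$ of finite length. Put
\[
Z=\ker\partial,\qquad Q=F/\operatorname{im}\partial,\qquad (-)^*=\operatorname{Hom}_S(-,S).
\]
The map $\partial\colon F(-ia)\to F(-(i-1)a)$ has degree $0$. So for $N\ge2$ we have a complex with $F(-ia)$ in position $i$ for $0\le i\le N-1$. In the inner positions its homology is a twist of $H(F)$, but at the ends it is a twist of $Z$ and $Q$. Theorem~\ref{thm:complexes} does not apply: $Z$ is a nonzero submodule of a free module, so it does not have finite length. At the left end a free resolution of $Z$ removes the homology. At the right end we need a finite complex of free modules that starts from $Q$, goes to the right, and is exact away from $\mathfrak m$. The dual of a resolution of $Q^*$ has this property as soon as $Q$ is locally free away from $\mathfrak m$.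

\begin{lemma}\label{lem:locfree}
For every prime $\mathfrak p\ne\mathfrak m$ of $S$ we have $(\operatorname{im}\partial)_{\mathfrak p}=Z_{\mathfrak p}$, and $Q_{\mathfrak p}$ is a free $S_{\mathfrak p}$-module.
\end{lemma}

\begin{proof}
A graded module of finite length is killed by a power of $\mathfrak m$, so $H(F)_{\mathfrak p}=0$, which is the first claim. It follows that $Q_{\mathfrak p}=F_{\mathfrak p}/Z_{\mathfrak p}\cong(\operatorname{im}\partial)_{\mathfrak p}=Z_{\mathfrak p}$. By Hilbert's syzygy theorem $Z$ has a finite free resolution, so $s=\operatorname{pd}Z_{\mathfrak p}$ is finite. Suppose $s>0$. Then $0\to Z_{\mathfrak p}\to F_{\mathfrak p}\to Q_{\mathfrak p}\to0$ does not split, so $Q_{\mathfrak p}$ is not projective, and a nonprojective quotient of a free module has projective dimension one more than the kernel. Thus $\operatorname{pd}Q_{\mathfrak p}=s+1$, which contradicts $Q_{\mathfrak p}\cong Z_{\mathfrak p}$. So $Q_{\mathfrak p}\cong Z_{\mathfrak p}$ is finitely generated and projective over a local ring, hence free.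
\end{proof}

\begin{proposition}\label{prop:unroll}
There is a finitely supported vector $\eta$ with nonnegative integer entries, and for every $N\ge2$ a minimal complex $C^N$ with homology of finite length, such that
\[
\Phi(\beta(C^N))=(N-2)\,\beta(F)+\eta .
\]
\end{proposition}

\begin{proof}
Let $G_\bullet\to Z$ and $P_\bullet\to Q^*$ be minimal graded free resolutions; both are finite. Put $b=(N-1)a$ and consider
\[
\widehat C^N\colon\quad \cdots\to G_1(-b)\to G_0(-b)\to F(-b)\xrightarrow{\,\partial\,}\cdots\xrightarrow{\,\partial\,}F(-a)\xrightarrow{\,\partial\,}F\to P_0^*\to P_1^*\to\cdots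
\]
with $G_l(-b)$ in position $N+l$, with $F(-ia)$ in position $i$ for $0\le i\le N-1$, and with $P_l^*$ in position $-1-l$. The map $G_0\to F$ is the composite $G_0\to Z\subseteq F$, and $F\to P_0^*$ is the composite $F\to Q\to Q^{**}\to P_0^*$. All maps have degree $0$. Consecutive maps compose to zero, because $\partial Z=0$, because $\operatorname{im}\partial$ maps to $0$ in $Q$, and because $Q^{**}\to P_0^*\to P_1^*$ is dual to $P_1\to P_0\to Q^*$.

\emph{The homology has finite length.} In positions $\ge N$ the complex is exact since $G_\bullet$ resolves $Z$, and in position $N-1$ both the image and the kernel are $Z(-b)$; here $N\ge2$ ensures that the outgoing map is $\partial$. In positions $1,\ldots,N-2$ the homology is a twist of $H(F)$. For the remaining positions, localize at a prime $\mathfrak p\ne\mathfrak m$; localization commutes with $(-)^*$ on finitely generated modules. By Lemma~\ref{lem:locfree}, $Q_{\mathfrak p}$ is free, so $Q_{\mathfrak p}\to Q^{**}_{\mathfrak p}$ is an isomorphism and $Q^*_{\mathfrak p}$ is free. A free resolution of a free module is split exact, and a split exact complex stays exact under $(-)^*$. Hence $0\to Q_{\mathfrak p}\to P^*_{0,\mathfrak p}\to P^*_{1,\mathfrak p}\to\cdots$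 is exact. This gives exactness at $\mathfrak p$ in negative positions, and it shows that the kernel of $F_{\mathfrak p}\to P^*_{0,\mathfrak p}$ is $(\operatorname{im}\partial)_{\mathfrak p}$, which is exactness in position $0$. So the homology of $\widehat C^N$ is finitely generated and supported only at $\mathfrak m$, hence of finite length.

\emph{The minimal part.} If a matrix of a differential has a nonzero constant entry, a change of bases splits off a summand $0\to S(-j)\xrightarrow{1}S(-j)\to0$. Repeating this, we write $\widehat C^N$ as the direct sum of a minimal complex $C^N$ and such trivial complexes. Then $H(C^N)=H(\widehat C^N)$ has finite length, and $C^N_i\otimes\Bbbk\cong H_i(\widehat C^N\otimes\Bbbk)$.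

\emph{The count.} The maps in $G_\bullet$, the map $\partial$, and the maps in $P_\bullet^*$ have matrices with entries in $\mathfrak m$, so they vanish after tensoring with $\Bbbk$. Only two differentials of $\widehat C^N\otimes\Bbbk$ can be nonzero: a twist of $\phi\colon G_0\otimes\Bbbk\to F\otimes\Bbbk$, and $\psi\colon F\otimes\Bbbk\to P_0^*\otimes\Bbbk$. The maps $\phi$ and $\psi$ do not depend on $N$, and they involve the different positions $N-1$ and $0$. Folding twists position $i$ by $(ia)$, so $\Phi(\beta(C^N))$ records the graded dimension of the direct sum of the spaces in the second column: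
\[
\begin{array}{l|l}
\text{position } i & H_i(\widehat C^N\otimes\Bbbk)(ia)\\ \hline
N+l,\ l\ge1 & (G_l\otimes\Bbbk)((l+1)a)\\
N & (\ker\phi)(a)\\
N-1 & \operatorname{coker}\phi\\
1,\ldots,N-2 & F\otimes\Bbbk\\
0 & \ker\psi\\
-1 & (\operatorname{coker}\psi)(-a)\\
-1-l,\ l\ge1 & (P_l^*\otimes\Bbbk)(-(l+1)a)
\end{array}
\]
In the first two rows the twist is $(N+l)a-b=(l+1)a$. The fourth row contributes $(N-2)\beta(F)$, and the other rows add up to a vector $\eta$ that does not depend on $N$.
\end{proof}

The tables $\beta(C^N)$ spread over more and more cells as $N$ grows, so they have no limit to speak of. Their folds all live in one finite-dimensional space, and there we can pass to the limit. We recall Carath\'eodory's theorem for cones: a nonnegative combination of finitely many vectors is a nonnegative combination of a linearly independent subfamily. In particular a finitely generated cone is a finite union of cones on linearly independent vectors, each of which is closed, so it is closed. Moreover, a rational vector in the span of linearly independent rational vectors has rational coordinates, by Cramer's rule.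

\begin{proof}[Proof of Theorem~\ref{thm:free}\textup{(i)}]
Write $\beta=\beta(F)$ and $v_N=(N-2)\beta+\eta$, and let $E\subset\mathbb Z$ be the union of the supports of $\beta$ and $\eta$, a finite set.

\emph{Step 1: $\beta$ is a nonnegative combination of vectors $\bar\pi_d$.} Let $N\ge3$, so that $v_N\ne0$ and $C^N\ne0$. By Theorem~\ref{thm:complexes} and the remark after it, $\beta(C^N)$ is a nonnegative combination of pure tables $\pi_w$. By Lemma~\ref{lem:fold}(c), $v_N$ is a nonnegative combination of vectors $\bar\pi_d$. All entries are nonnegative, so nothing cancels, and each $\bar\pi_d$ with nonzero coefficient is supported in $E$. By \eqref{eq:pibar} this means $d_l-la\in E$ for all $l$. The set $\mathcal D_E$ of such degree sequences is finite and independent of $N$. Thus $v_N/N$ lies in the closed cone generated by the vectors $\bar\pi_d$, $d\in\mathcal D_E$, and so does $\beta=\lim_{N\to\infty}v_N/N$. By the facts just recalled,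
\[
\beta=\sum_{d\in\mathcal D_E}c_d\,\bar\pi_d,\qquad c_d\in\mathbb Q_{\ge0},
\]
and not all $c_d$ vanish, since $\beta\ne0$.

\emph{Step 2: the chain.} Nothing so far orders the sequences $d$ with $c_d>0$. To order them we lift the combination to the table $\widetilde\beta=\sum_dc_d\,\pi_{(0;d)}$ in positions $0,\ldots,n$, for which $\Phi(\widetilde\beta)=\beta$. By Theorem~\ref{thm:ES} and Lemma~\ref{lem:pure}, each $\pi_{(0;d)}$ is a positive rational multiple of the table of a pure resolution. So a positive integer multiple of $\widetilde\beta$ is the table of a nonzero direct sum $C$ of pure resolutions, which is a minimal complex in positions $0,\ldots,n$ with homology of finite length. Theorem~\ref{thm:complexes} with $N=n$ gives $\widetilde\beta=\sum_{d\in\mathcal D}c'_d\,\pi_{(0;d)}$ with $c'_d\in\mathbb Q_{>0}$ and $\mathcal D$ a finite nonempty chain. Applying $\Phi$ gives $\beta=\sum_{d\in\mathcal D}c'_d\,\bar\pi_d$, and Lemma~\ref{lem:fold}(b) turns this into the required combination.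
\end{proof}

As explained in Section~\ref{sec:intro}, this also proves Theorem~\ref{thm:main}; the folds that occur have homology of finite length by Lemma~\ref{lem:fold}(a).

\section{Inequalities, bounds and nonuniqueness}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:free}\textup{(ii)}]
Multiply the combination by a common denominator of its coefficients and let $F$ be the direct sum of the corresponding numbers of copies of the folds. By Lemma~\ref{lem:fold}(a), $F$ is minimal free, its homology is the direct sum of the resolved modules, hence nonzero of finite length, and $\beta(F)$ is the prescribed multiple.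

By \eqref{eq:pibar}, the displayed sum in (ii) is $\sum_e\varphi(e)(\bar\pi_d)_e$. If it is nonnegative for all $d$, then $\sum_e\varphi(e)\beta_e\ge0$ for all $F$ as in (i), by part (i) and Lemma~\ref{lem:fold}(b). Conversely, the fold of a pure resolution with degree sequence $d$ is such an $F$, and its Betti vector is a positive multiple of $\bar\pi_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}\textup{(iii)}]
Let $a\le0$. The support of $\bar\pi_d$ consists of the degrees $d_l-la$, and consecutive ones differ by $d_{l+1}-d_l-a\ge1-a\ge1$. So the support has $n+1$ elements, listed in increasing order, and the extreme ones differ by at least $n(1-a)$. In the decomposition $\beta(F)=\sum_{d\in\mathcal D}c'_d\bar\pi_d$ all coefficients are positive, so the support of $\beta(F)$ contains that of each $\bar\pi_d$, and both lower bounds follow. The Koszul complex on $x_1,\ldots,x_n$ is a pure resolution of $\Bbbk$ with degree sequence $(0,1,\ldots,n)$. Its fold has generators exactly in the degrees $l(1-a)$, $0\le l\le n$, and attains both bounds.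

Suppose that $\beta(F)$ has support $e_0<\dots<e_n$. Then each $\bar\pi_d$ with $d\in\mathcal D$ has the same support, so $d_l-la=e_l$ for all $l$. This determines $d$, so $\beta(F)=c\,\bar\pi_d$ with $c>0$ and $d_l=e_l+la$. Substituting $d_l-d_{l'}=(e_l-e_{l'})+(l-l')a$ in \eqref{eq:pibar} gives the formula, and $e_{l+1}-e_l=d_{l+1}-d_l-a\ge1-a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}\textup{(iv)}]
Let $n=1$ and $b=-a\ge0$. The fold of the resolution $0\to S(-d_1)\to S(-d_0)$ of $S(-d_0)/(x_1^{d_1-d_0})$ has one generator in each of the degrees $d_0$ and $d_1+b$. Consider the two chains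
\[
(0,1)\le(2b+2,\,2b+3)\qquad\text{and}\qquad(0,\,b+2)\le(b+1,\,2b+3).
\]
The folds for the first chain have generators in degrees $\{0,b+1\}$ and $\{2b+2,3b+3\}$; those for the second in degrees $\{0,2b+2\}$ and $\{b+1,3b+3\}$. With all coefficients equal to $1$, both chains give the vector with one generator in each of the degrees $0,\ b+1,\ 2b+2,\ 3b+3$. It is the Betti vector of the direct sum of the two folds of either chain. The Betti vector does not record which generators sat in position $0$ and which in position $1$.
\end{proof}

\begin{remark}
The hypotheses cannot be dropped. Take $a=0$; then every $\bar\pi_d$ is supported in $n+1\ge2$ degrees. The module $F=S$ with $\partial=0$ satisfies $\partial F\subseteq\mathfrak mF$ but has homology of infinite length, and $F=Se_1\oplus Se_2$ with $\partial e_2=e_1$, $\partial e_1=0$ has zero homology but $\partial F\not\subseteq\mathfrak mF$. Both are generated in one degree, so the conclusion of (i) fails for them. Part (iii) needs $a\le0$: for $a=1$ the fold of the Koszul complex on $x_1,\ldots,x_n$ is generated in degree $0$.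
\end{remark}

\section{Linear inequalities for tables of complexes}\label{sec:ineq}

It remains to prove Theorem~\ref{thm:complexes}. To show that a table lies in a cone spanned by pure tables, we need linear inequalities valid for all minimal complexes with finite length homology. This section produces them from exact complexes of vector spaces.

Consider first $n=1$, $x=x_1$. The homology of $C$ is killed by a power of $x$, so $C[x^{-1}]$ is exact, and so is its degree-$0$ part $T$. A basis element $\epsilon$ of $C_m$ of degree $j$ gives the basis element $x^{-j}\epsilon$ of $T_m$, so $T_m=\bigoplus_jT_{m,j}$ with $\dim T_{m,j}=\beta_{m,j}$. Since $C$ is minimal, the differential of $\epsilon$ involves only basis elements of degree $<j$. Thus $T$ is an exact complex of vector spaces whose differential strictly lowers the second index, and counting dimensions in it gives inequalities for the numbers $\beta_{m,j}$.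

For general $n$ the sheafified complex $\widetilde C$ on $\mathbb P^{n-1}$ is exact, and we pass to vector spaces by taking cohomology after pulling back and tensoring with a line bundle $\mathcal L$. The result is easy to control if each twist $\mathcal L(-j)$ has cohomology in at most one cohomological degree $q(j)$. Moreover, the inequalities must be sharp on $\pi_w$ for many $w$ at once. In Section~\ref{sec:paths} we will meet three neighboring sequences that share $n-1$ cells, and we will want to make these cells invisible. So $\mathcal L(-j)$ should have no cohomology at all for $n-1$ prescribed values of $j$. A product of $n-1$ projective lines achieves both: each factor kills one value of $j$.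

Fix a set $R=\{r_1<\dots<r_{n-1}\}$ of $n-1$ integers, the \emph{roots}. For $j\in\mathbb Z$ put
\[
q(j)=\#\{l:r_l<j\},\qquad h(j)=\prod_{l=1}^{n-1}|j-r_l| ,
\]
and define linear functionals on tables by
\[
\mu_{m,j}(\beta)=h(j)\,\beta_{m+q(j),\,j},\qquad \mu_m=\sum_j\mu_{m,j}.
\]
The \emph{level} of a cell $(i,j)$ is $i-q(j)$. A cell with $j\notin R$ contributes, with weight $h(j)>0$, to $\mu_{m,j}$ exactly when $m$ is its level. Cells with $j\in R$ have weight $0$. For $n=1$ we have $R=\emptyset$, $q=0$, $h=1$, and level equals position.

\begin{lemma}\label{lem:T}
Let $C$ be a minimal complex with homology of finite length. There is a bounded exact complex $T$ of finite-dimensional vector spaces with $T_m=\bigoplus_jT_{m,j}$ and $\dim T_{m,j}=\mu_{m,j}(\beta(C))$, whose differential maps $T_{m,j}$ into $\bigoplus_{j'<j}T_{m-1,j'}$.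
\end{lemma}

\begin{proof}
\emph{The line bundle.} Let $X=(\mathbb P^1)^{n-1}$ with coordinates $(u_l:v_l)$ on the $l$-th factor; $X$ is a point if $n=1$. The product $\prod_{l=1}^{n-1}(u_lY+v_lY')$ is a form of degree $n-1$ in $Y,Y'$. Its $n$ coefficients are sections of $\mathcal O_X(1,\ldots,1)$, and they have no common zero, because a product of nonzero linear forms over a field is nonzero. So they define a morphism $\rho\colon X\to\mathbb P^{n-1}=\operatorname{Proj}S$ with $\rho^*\mathcal O(1)=\mathcal O_X(1,\ldots,1)$. Put
\[
\mathcal L=\mathcal O_X(r_1-1,\ldots,r_{n-1}-1),\qquad \mathcal L(-j)=\mathcal L\otimes\rho^*\mathcal O(-j)=\mathcal O_X(r_1-1-j,\ldots,r_{n-1}-1-j).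
\]
On $\mathbb P^1$, the sheaf $\mathcal O(c)$ has only $H^0$, of dimension $c+1$, if $c\ge0$; no cohomology if $c=-1$; and only $H^1$, of dimension $-c-1$, if $c\le-2$. For $c=r-1-j$ this gives $h^0=r-j$ if $j<r$, nothing if $j=r$, and $h^1=j-r$ if $j>r$. By the K\"unneth formula, the cohomology of $\mathcal L(-j)$ is the graded tensor product of the cohomologies on the factors. Hence
\begin{equation}\label{eq:coh}
\dim H^q(X,\mathcal L(-j))=h(j)\ \text{ if } q=q(j),\qquad H^q(X,\mathcal L(-j))=0\ \text{ otherwise.}
\end{equation}

\emph{An exact complex $K$.} Modules of finite length have zero sheaf on $\mathbb P^{n-1}$, so $\widetilde C$ is a bounded exact complex of vector bundles. The kernel of a surjection of vector bundles is a vector bundle, so by induction from the right end, $\widetilde C$ breaks into short exact sequences of vector bundles, and these split locally. Hence $\mathcal C=\rho^*\widetilde C\otimes\mathcal L$ is exact, with $\mathcal C_i=\bigoplus_j\mathcal L(-j)^{\beta_{i,j}}$, where $\beta=\beta(C)$. Choose a finite affine open cover of $X$. Since $X$ is separated, all intersections are affine, and the alternating \v Cech complex $\check C^\bullet(\mathcal G)$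 computes $H^\bullet(X,\mathcal G)$ for quasi-coherent $\mathcal G$. Let $K$ be the total complex
\[
K_m=\bigoplus_{i-q=m}\check C^q(\mathcal C_i),\qquad \theta=\delta+\nu ,
\]
where $\delta$ is $(-1)^i$ times the \v Cech differential and $\nu$ is induced by the differential of $\mathcal C$. Taking sections over an affine open set is exact on quasi-coherent sheaves, so each row $\check C^q(\mathcal C_\bullet)$ is exact. A bounded double complex with exact rows has an exact total complex, so $K$ is exact.

Fix homogeneous bases of the $C_i$, and let $K^{(j)}\subseteq K$ be the part that comes from the basis elements of degree $j$. Then $K=\bigoplus_jK^{(j)}$ is a finite sum, and $\delta$ preserves each $K^{(j)}$. Here minimality enters: the differential of a basis element of degree $j$ has coefficients in $\mathfrak m$, of degree $\ge1$, so it involves only basis elements of degree $<j$. Thus $\nu$ strictly lowers $j$.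

\emph{Cancelling the \v Cech differential.} The complex $K$ is infinite-dimensional in general. We replace it by a quotient whose underlying space is the homology of $(K,\delta)$, and we must check that the new differential still lowers $j$. Since $\delta^2=0$, we can choose decompositions $K^{(j)}=H^{(j)}\oplus I^{(j)}\oplus J^{(j)}$, compatible with the grading by $m$, where $I^{(j)}=\delta K^{(j)}$, where $H^{(j)}\oplus I^{(j)}=\ker\delta|_{K^{(j)}}$, and where $\delta\colon J^{(j)}\to I^{(j)}$ is bijective. Let $H,I,J$ be the sums over $j$. For $U,W\in\{H,I,J\}$ let $\theta_{UW}\colon W\to U$ be the corresponding component of $\theta$.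

The component $\theta_{IJ}$ is the sum of the bijection $\delta_0=\delta|_J$, which preserves $j$, and a map $\nu_0$ that strictly lowers $j$. Only finitely many $j$ occur, so $\delta_0^{-1}\nu_0$ is nilpotent. Hence $\theta_{IJ}$ is invertible, with inverse $\sum_{s\ge0}(-\delta_0^{-1}\nu_0)^s\delta_0^{-1}$, which does not raise $j$.

Let $E=J+\theta(J)$, a subcomplex because $\theta^2=0$. If $\zeta\in J$ and $\theta\zeta\in J$, then $\theta_{IJ}\zeta=0$, so $\zeta=0$. This shows $E=J\oplus\theta(J)$ and that $\theta\colon J\to\theta(J)$ is bijective, so $E$ is exact. The projection $\theta(J)\to I$ along $H\oplus J$ is bijective because $\theta_{IJ}$ is, so $K=H\oplus J\oplus\theta(J)=H\oplus E$. Put $T=K/E\cong H$. It is exact by the long exact homology sequence.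

To compute its differential, let $\xi\in H$ and $\zeta=\theta_{IJ}^{-1}\theta_{IH}\xi\in J$. Modulo $E$ we have $\theta\xi\equiv\theta_{HH}\xi+\theta_{IH}\xi$ and $0\equiv\theta\zeta\equiv\theta_{HJ}\zeta+\theta_{IH}\xi$. So the differential of $T\cong H$ is
\[
\theta_{HH}-\theta_{HJ}\,\theta_{IJ}^{-1}\,\theta_{IH}.
\]
Since $\delta H=0$ and $\delta J\subseteq I$, the components $\theta_{HH},\theta_{IH},\theta_{HJ}$ are components of $\nu$ and strictly lower $j$. Hence so does the differential of $T$. Finally, $T_{m,j}=H^{(j)}_m\cong\bigoplus_{i-q=m}H^q(X,\mathcal L(-j))^{\beta_{i,j}}$, which has dimension $h(j)\beta_{m+q(j),j}$ by \eqref{eq:coh}.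
\end{proof}

For $k,c\in\mathbb Z$ define
\[
f^{\mathrm I}_{R,k,c}=\sum_{j\le c}\mu_{k,j}-\sum_{j\le c+1}\mu_{k+1,j}+\sum_{m\ge k+2}(-1)^{m-k}\mu_m,\qquad
f^{\mathrm{II}}_{R,k}=\sum_{m\ge k}(-1)^{m-k}\mu_m .
\]

\begin{lemma}\label{lem:ineq}
The functionals $f^{\mathrm I}_{R,k,c}$ and $f^{\mathrm{II}}_{R,k}$ are nonnegative on $\beta(C)$ for every minimal complex $C$ with homology of finite length, and on every pure table $\pi_w$. Moreover,
\begin{equation}\label{eq:chi}
\sum_m(-1)^m\mu_m(\beta)=0\qquad\text{for every table $\beta$ that satisfies \eqref{eq:HK}.}
\end{equation}
\end{lemma}

\begin{proof}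
Let $T$ be as in Lemma~\ref{lem:T} and let $z_m=\dim\ker(T_m\to T_{m-1})$. By exactness the image of $T_m$ in $T_{m-1}$ has dimension $z_{m-1}$, so $\mu_m(\beta(C))=\dim T_m=z_m+z_{m-1}$. The alternating sums telescope: $f^{\mathrm{II}}_{R,k}(\beta(C))=z_{k-1}\ge0$, and the last sum in $f^{\mathrm I}_{R,k,c}$ equals $z_{k+1}$. The differential maps $\bigoplus_{j\le c+1}T_{k+1,j}$ into $\bigoplus_{j\le c}T_{k,j}$ with kernel of dimension at most $z_{k+1}$. So $\sum_{j\le c+1}\mu_{k+1,j}\le\sum_{j\le c}\mu_{k,j}+z_{k+1}$ at $\beta(C)$, which is $f^{\mathrm I}_{R,k,c}(\beta(C))\ge0$. The claim for $\pi_w$ follows from the remark after Theorem~\ref{thm:ES}.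

The product $g(j)=\prod_l(r_l-j)$ has $q(j)$ negative factors, so $g(j)=(-1)^{q(j)}h(j)$, and $g$ is a polynomial of degree $n-1$. Sorting by cells, $\sum_m(-1)^m\mu_m(\beta)=\sum_{i,j}(-1)^{i-q(j)}h(j)\beta_{i,j}=\sum_{i,j}(-1)^i\beta_{i,j}\,g(j)=0$.
\end{proof}

\section{Path cones and the proof of Theorem~\ref{thm:complexes}}\label{sec:paths}

Let $C$ and $N$ be as in Theorem~\ref{thm:complexes}. We construct finitely many full-dimensional simplicial cones spanned by pure tables and examine their facets. Each facet is either shared with a neighboring cone on the other side or cut out by a functional that is nonnegative on $\beta(C)$. A segment from the interior of a cone to $\beta(C)$ can then never leave the union of the cones.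

\subsection{Paths}
Choose integers $A<B$ such that $\beta(C)$ is supported on the \emph{window}
\[
\Omega=\{(i,j):0\le i\le N,\ A+i\le j\le B+i\},\qquad M=\#\Omega .
\]
Let $V$ be the real vector space of tables supported on $\Omega$ that satisfy \eqref{eq:HK}. The degrees $A,\ldots,B+N$ occur in $\Omega$, so $\dim V=M-n$ by Lemma~\ref{lem:HK}, and $\beta(C)\in V$. In this section $w,x,y,z$ denote shifted degree sequences with all cells in $\Omega$; then $0\le k(w)\le N-n$ and $\pi_w\in V$. There are two kinds of \emph{moves} on $w=(k;w_k,\ldots,w_{k+n})$, see Figure~\ref{fig:moves}.
\begin{itemize}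
\item $\mathrm U_i$, for $k\le i\le k+n$, replaces $w_i$ by $w_i+1$. It is allowed if $w_i+1\le B+i$ and, in case $i<k+n$, also $w_i+1<w_{i+1}$.
\item $\mathrm L$ replaces $w$ by $(k-1;A+k-1,w_k,\ldots,w_{k+n-1})$. It is allowed if $k\ge1$ and $w_{k+n}=B+k+n$. The result is strictly increasing because $w_k\ge A+k$.
\end{itemize}
Each move removes one cell and adds one cell. A \emph{path} is a sequence of shifted degree sequences, each obtained from the previous one by an allowed move, from $(N-n;A+N-n,\ldots,A+N)$ to $(0;B,\ldots,B+n)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]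
\foreach \x in {0,...,4} {
  \foreach \y in {0,1,2} { \draw (\x,\y) circle (2.2pt); }
  \node at (\x,-0.55) {$\x$};
}
\node at (-0.9,-0.55) {$i$};
\node at (-0.9,0) {$A$};
\node at (-0.9,1) {$A+1$};
\node at (-0.9,2) {$B$};
\fill (2,0) circle (2.8pt);
\fill (3,1) circle (2.8pt);
\fill (4,2) circle (2.8pt);
\draw[->,thick] (2,0.14) -- (2,0.86);
\node at (2.3,0.5) {$\mathrm U_2$};
\draw[->,thick] (3,1.14) -- (3,1.86);
\node at (3.3,1.5) {$\mathrm U_3$};
\draw[->,thick,dashed] (3.92,2.12) .. controls (2,3.4) and (-0.2,2.6) .. (0.93,0.13);
\node at (2.3,3.0) {$\mathrm L$};
\end{tikzpicture}
\caption{The window for $n=2$, $N=4$, $B=A+2$, with the cell $(i,j)$ drawn in column $i$ and row $j-i$. A shifted degree sequence occupies $n+1$ consecutive columns at weakly increasing heights; the black cells form $w=(2;A+2,A+4,A+6)$. The move $\mathrm U_i$ raises the cell in column $i$ by one row. The move $\mathrm L$ removes the rightmost cell from the top row and adds a cell in the bottom row on the left.}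
\label{fig:moves}
\end{figure}

\begin{lemma}\label{lem:paths}
Paths exist, and every path has the following properties.
\begin{enumerate}
\item[(a)] If $w$ comes before $w'$, then $k(w)\ge k(w')$, and $w_i\le w'_i$ for every position $i$ common to $w$ and $w'$.
\item[(b)] For every cell of $\Omega$, the elements that contain it form a nonempty interval of the path.
\item[(c)] The path has $M-n$ elements, and their pure tables form a basis of $V$.
\end{enumerate}
If $N=n$, the elements of a path are of the form $(0;d)$, and the sequences $d$ form a chain.
\end{lemma}

\begin{proof}
To build a path, raise the entries in positions $N,N-1,\ldots,N-n$, in this order, to their maximal values $B+i$. Then, as long as $k\ge1$, apply $\mathrm L$ and raise the new lowest entry to its maximal value. Each raising move is allowed because the next entry is already maximal.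

Along a path, $k$ decreases from $N-n$ to $0$ in unit steps. Position $i$ belongs to $w$ exactly if $i-n\le k(w)\le i$, so the elements with position $i$ form a nonempty interval. On this interval the entry $w_i$ starts at $A+i$, either in the first element of the path or when it is created by $\mathrm L$; it grows in unit steps; and it ends at $B+i$, either in the last element or when it is removed by $\mathrm L$. This gives (a) and (b). By (b), each move adds a cell that did not occur before, and all $M$ cells occur. The first element has $n+1$ cells, so there are $M-(n+1)$ moves and $M-n$ elements. Each element has a cell that no earlier element has, so the tables are linearly independent, and $\dim V=M-n$. If $N=n$, then $k=0$ throughout, and (a) gives the chain.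
\end{proof}

The \emph{path cone} of a path is the cone spanned by the pure tables of its elements. It is simplicial and full-dimensional in $V$: it consists of the vectors with nonnegative coordinates in the basis of Lemma~\ref{lem:paths}(c), its faces are spanned by subsets of the basis, and its facets arise by omitting one element. Let $\Sigma$ be the union of the finitely many path cones, a closed subset of $V$.

\begin{example}\label{ex:paths}
Let $n=1$, $N=2$, $A=0$, $B=1$, so $M=6$ and $\dim V=5$. There are two paths:
\[
(1;1,2)\to(1;1,3)\to x\to(0;0,2)\to(0;1,2),\qquad x=(1;2,3)\ \text{ or }\ x'=(0;0,1).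
\]
For $n=1$ both entries of $\pi_w$ equal $(w_{k+1}-w_k)^{-1}$, and comparing cells gives $\pi_x+\pi_{x'}=2\pi_{(1;1,3)}+2\pi_{(0;0,2)}$. So $\pi_x$ and $\pi_{x'}$ lie on opposite sides of the common facet of the two cones. In the path through $x$, the cell $(0,0)$ occurs only in $(0;0,2)$, so the facet that omits $(0;0,2)$ is cut out by $\beta_{0,0}\ge0$. In the same path, the facet that omits $(1;1,3)$ is cut out by $f^{\mathrm I}_{\emptyset,1,1}=\beta_{1,1}-\beta_{2,2}$, which is $\frac12$ on $\pi_{(1;1,3)}$ and $0$ on the other four tables.
\end{example}

\subsection{Facets}

\begin{proposition}\label{prop:facets}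
Let $x$ be an element of a path and let $\tau$ be the facet of the path cone spanned by the tables of the other elements. Then one of the following holds.
\begin{enumerate}
\item[(a)] Replacing $x$ by some $x'$ gives another path, and $\pi_x,\pi_{x'}$ lie strictly on opposite sides of the hyperplane spanned by $\tau$.
\item[(b)] There is a linear functional $f$ on $V$, nonnegative on $\beta(C)$ and on all $\pi_w$, with $f|_\tau=0$ and $f(\pi_x)>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Call a cell of $x$ \emph{private} if no other element of the path contains it. If $x$ has a private cell, the entry at this cell is a functional as in (b). By Lemma~\ref{lem:paths}(b), the first element has a private cell, namely the one removed by the first move, and the last element has one, namely the one added by the last move. So let $y\to x\to z$ be the two moves at $x$, and let $k=k(y)$. If the second move removes the cell that the first has added, this cell is private. We go through the pairs of moves; ``swappable'' means that the two moves can be applied to $y$ in the opposite order, leading to the same $z$ through some $x'$.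

\begin{enumerate}
\item $\mathrm U_i,\mathrm U_i$. The cell $(i,x_i)$ is private.
\item $\mathrm U_i,\mathrm U_l$ with $l\ne i$. The conditions for $\mathrm U_l$ involve only the entries in positions $l$ and $l+1$, so they are the same at $y$ as at $x$ unless $l=i-1$. If $l=i-1$, the move $\mathrm U_l$ fails at $y$ exactly if $y_i=y_{i-1}+1$; we call this \emph{type I}. Outside type I, $\mathrm U_l$ is allowed at $y$. Afterwards $\mathrm U_i$ is still allowed, since the entry in position $i$ is unchanged and the entry in position $i+1$ has not decreased. The pair is swappable.
\item $\mathrm U_i,\mathrm L$. If $i=k+n$, the cell $(k+n,B+k+n)$ is private. Otherwise $k\le i\le k+n-1$ and $y_{k+n}=x_{k+n}=B+k+n$, so $\mathrm L$ is allowed at $y$. Afterwards $i$ is still a position, and the conditions for $\mathrm U_i$ are those at $y$, except that the second one is dropped for $i=k+n-1$. The pair is swappable.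
\item $\mathrm L,\mathrm U_i$. If $i=k-1$, the cell $(k-1,A+k-1)$ is private. Otherwise $k\le i\le k+n-1$. For $i<k+n-1$ the conditions for $\mathrm U_i$ at $y$ and at $x$ coincide. For $i=k+n-1$ the additional condition at $y$ holds because $y_i+1\le B+i<B+k+n=y_{k+n}$. So $\mathrm U_i$ is allowed at $y$; it does not change $y_{k+n}$, so $\mathrm L$ is allowed afterwards. The pair is swappable.
\item $\mathrm L,\mathrm L$. We call this \emph{type II}.
\end{enumerate}

\emph{Swappable pairs satisfy \textup{(a)}.} Let the move $y\to x$ remove the cell $\alpha_0$ and add $\alpha_1$, and let $x\to z$ remove $\gamma_0$ and add $\gamma_1$. These four cells are distinct: a move $\mathrm U_i$ involves two cells in position $i$, the move $\mathrm L$ involves cells in positions $k+n$ and $k-1$, and in the swappable cases the two moves involve different positions. Besides $n-1$ common cells,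
\[
y\ni\alpha_0,\gamma_0,\qquad x\ni\alpha_1,\gamma_0,\qquad z\ni\alpha_1,\gamma_1,\qquad x'\ni\alpha_0,\gamma_1 .
\]
These $n+3$ cells include the $n+1$ distinct degrees of $y$. By Lemma~\ref{lem:HK} the solutions of \eqref{eq:HK} supported on them form a space of dimension $3$, with basis $\pi_y,\pi_x,\pi_z$ by Lemma~\ref{lem:paths}(c). Write $\pi_{x'}=c_y\pi_y+c_x\pi_x+c_z\pi_z$. At $\gamma_1$ this reads $\pi_{x'}(\gamma_1)=c_z\pi_z(\gamma_1)$, so $c_z>0$. At $\alpha_1$ it reads $0=c_x\pi_x(\alpha_1)+c_z\pi_z(\alpha_1)$, so $c_x<0$. Since $\pi_y,\pi_z\in\tau$, a functional that vanishes on $\tau$ and takes the value $1$ at $\pi_x$ takes the value $c_x<0$ at $\pi_{x'}$.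

In types I and II, the sequences $y,x,z$ again share $n-1$ cells. We take their degrees as the roots, so that these cells get weight $0$, and we use the functionals of Lemma~\ref{lem:ineq}, which are nonnegative on $\beta(C)$ and on all $\pi_w$. In both types the functional will agree with the full alternating sum \eqref{eq:chi} on elements up to $y$, and it will see no cell of the elements from $z$ on.

\emph{Type I satisfies \textup{(b)}.} Put $p=i-1$ and $c=y_p$. Then $k\le p<p+1\le k+n$, the sequences $y,x,z$ have the same $k$, their entries in positions $p,p+1$ are
\[
y\colon (c,\,c+1),\qquad x\colon(c,\,c+2),\qquad z\colon(c+1,\,c+2),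
\]
and their other entries agree. Let $R=\{y_i:k\le i\le k+n,\ i\ne p,p+1\}$. Since $x$ is strictly increasing, the $p-k$ roots $y_k,\ldots,y_{p-1}$ are less than $c$, and the roots $y_{p+2},\ldots,y_{k+n}$ are greater than $c+2$. Take $f=f^{\mathrm I}_{R,k,c}$.

Let $w$ be $y$ or come before $y$, and let $(i,j)$ be a cell of $w$ with $j\notin R$. By Lemma~\ref{lem:paths}(a), $i\ge k(w)\ge k$, and $j\le y_i$ if $i\le k+n$; the inequality is strict if $y_i\in R$. Counting the roots that can lie below $j$, we get:
\[
\begin{array}{l|l|l|l}
\text{position} & \text{degree} & q(j) & \text{level } i-q(j)\\ \hline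
k\le i<p & j<y_i<c & \le i-k & \ge k\\
i=p & j\le c & \le p-k & \ge k\\
i=p+1 & j\le c+1 & \le p-k & \ge k+1\\
p+2\le i\le k+n & j<y_i & \le i-k-2 & \ge k+2\\
i>k+n & & \le n-1 & \ge k+2
\end{array}
\]
So all levels are at least $k$; level $k$ occurs only in the first two rows, where $j\le c$; and level $k+1$ occurs only in the first three rows, where $j\le c+1$. The truncations in $f$ therefore omit nothing, and $f(\pi_w)=\sum_m(-1)^{m-k}\mu_m(\pi_w)=0$ by \eqref{eq:chi}.

Let $w$ be $z$ or come after $z$, and let $(i,j)$ be a cell of $w$ with $j\notin R$. Now $i\le k(w)+n\le k+n$, and $j\ge z_i$ if $i\ge k$, strictly if $z_i\in R$. Counting the roots that must lie below $j$, we get: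
\[
\begin{array}{l|l|l|l}
\text{position} & \text{degree} & q(j) & \text{level } i-q(j)\\ \hline
i<k & & \ge0 & \le k-1\\
k\le i<p & j>y_i & \ge i-k+1 & \le k-1\\
i=p & j\ge c+1 & \ge p-k & \le k\\
i=p+1 & j\ge c+2 & \ge p-k & \le k+1\\
p+2\le i\le k+n & j>y_i>c+2 & \ge i-k-1 & \le k+1
\end{array}
\]
So all levels are at most $k+1$; level $k+1$ occurs only in the last two rows, where $j\ge c+2$; and level $k$ occurs only in the last three rows, where $j\ge c+1$. No cell contributes to $f$, and $f(\pi_w)=0$.

The cells of $x$ with degree outside $R$ are $(p,c)$ and $(p+1,c+2)$. Both have $q=p-k$, so their levels are $k$ and $k+1$. The second does not contribute to $f$ because $c+2>c+1$. Hence $f(\pi_x)=h(c)\,\pi_x(p,c)>0$.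

\emph{Type II satisfies \textup{(b)}.} Both moves are allowed, so the two top entries of $y$ are maximal:
\begin{align*}
y&=(k;\,y_k,\ldots,y_{k+n-2},\,B+k+n-1,\,B+k+n),\\
x&=(k-1;\,A+k-1,\,y_k,\ldots,y_{k+n-2},\,B+k+n-1),\\
z&=(k-2;\,A+k-2,\,A+k-1,\,y_k,\ldots,y_{k+n-2}).
\end{align*}
Take $R=\{y_k,\ldots,y_{k+n-2}\}$ and $f=f^{\mathrm{II}}_{R,k}$, which sees exactly the cells of level $\ge k$.

Let $w$ be $y$ or come before $y$, and let $(i,j)$ be a cell of $w$ with $j\notin R$; then $i\ge k$. If $i\le k+n-2$, then $j<y_i$, so $q(j)\le i-k$. If $i\ge k+n-1$, use $q(j)\le n-1$. In both cases the level is at least $k$, so $f(\pi_w)=\sum_m(-1)^{m-k}\mu_m(\pi_w)=0$ by \eqref{eq:chi}.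

Let $w$ be $z$ or come after $z$, and let $(i,j)$ be a cell of $w$ with $j\notin R$; then $i\le k(w)+n\le k+n-2$. If $i\le k-1$, the level is at most $k-1$. If $i\ge k$, then $j>z_i=y_i$, so $q(j)\ge i-k+1$ and the level is again at most $k-1$. Hence $f(\pi_w)=0$.

The cells of $x$ with degree outside $R$ are $(k-1,A+k-1)$, with $q=0$ and level $k-1$, and $(k+n-1,B+k+n-1)$, with $q=n-1$ and level $k$. Only the second contributes, with positive sign, so $f(\pi_x)>0$.
\end{proof}

\subsection{The segment argument}

\begin{proof}[Proof of Theorem~\ref{thm:complexes}]
Let $v=\beta(C)\in V$ and suppose $v\notin\Sigma$. For each face of codimension at least $2$ of a path cone, with linear span $W$, the space $W+\mathbb Rv$ is a proper subspace of $V$. Finitely many proper subspaces do not cover a nonempty open set, so there is a point $\xi_0$ in the interior of a path cone outside all of them. Put $\xi_s=(1-s)\xi_0+sv$ for $0\le s\le1$. No $\xi_s$ lies in a face of codimension at least $2$: for $s<1$ this would give $\xi_0=(\xi_s-sv)/(1-s)\in W+\mathbb Rv$, and for $s=1$ it would give $v\in\Sigma$.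

Since $\Sigma$ is closed and contains $\xi_0$, there is a largest $s^*\in[0,1]$ with $\xi:=\xi_{s^*}\in\Sigma$, and $s^*<1$. By maximality, $\xi$ is not an interior point of $\Sigma$. Let $\sigma$ be a path cone that contains $\xi$. At least one coordinate of $\xi$ in the basis of $\sigma$ vanishes, since $\xi$ is not interior to $\sigma$, and at most one does, since $\xi$ lies in no face of codimension $2$. So $\xi$ has coordinate $0$ at some $\pi_x$ and positive coordinates at the generators of the facet $\tau$ that omits $x$. We apply Proposition~\ref{prop:facets}.

In case (a), let $\sigma'$ be the path cone with $x'$ in place of $x$. The point $\xi$ has the same positive coordinates at the generators of $\tau$ in the bases of $\sigma$ and of $\sigma'$. So points near $\xi$ have positive coordinates at these generators in both bases. Such a point lies in $\sigma$ if it is on the closed side of the hyperplane that contains $\pi_x$, and in $\sigma'$ if it is on the other side. Thus $\xi$ is interior to $\sigma\cup\sigma'\subseteq\Sigma$, a contradiction.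

In case (b), $f\ge0$ on $\Sigma$. For small $\varepsilon>0$ the point $\xi_0-\varepsilon\pi_x$ lies in $\Sigma$, so $f(\xi_0)\ge\varepsilon f(\pi_x)>0$. With $f(v)\ge0$ this gives $f(\xi)\ge(1-s^*)f(\xi_0)>0$, which contradicts $\xi\in\tau$ and $f|_\tau=0$.

Hence $v$ lies in a path cone. Its coordinates are nonnegative, and they are rational because $v$ and the linearly independent generators are rational. For $N=n$ the generators belong to a chain by Lemma~\ref{lem:paths}.
\end{proof}

With Theorem~\ref{thm:complexes} established, the proofs of Theorems~\ref{thm:main} and~\ref{thm:free} are complete.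

\begin{thebibliography}{9}

\bibitem{Banks}
Maya Banks, \emph{Boij-S\"oderberg Conjectures for Differential Modules}, arXiv:2212.03794 (2022).

\bibitem{EE}
Eisenbud and Erman, \emph{Categorified duality in Boij--S\"oderberg theory and invariants of free complexes}, J. Eur. Math. Soc. \textbf{19} (2017).

\bibitem{ES}
Eisenbud and Schreyer, \emph{Betti numbers of graded modules and cohomology of vector bundles}, J. Amer. Math. Soc. \textbf{22} (2009).

\end{thebibliography}
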